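\title{An asymptotically uniformly convex Banach space\\ with no renorming of power type}

\begin{abstract}
We construct a separable asymptotically uniformly convex Banach space that admits no equivalent norm whose modulus of asymptotic uniform convexity is of power type. More generally, for every nondecreasing function $\omega:(0,1]\to(0,1]$ there is such a space in which no equivalent norm has a modulus bounded below by a multiple of $\omega$. The space is an $\ell_2$-sum of $2$-AUC spaces built from James' space, and its bidual is separable. Each summand lives on a tree in which a vector is the weak limit of nearby averages of $k$ other vectors; this forces a small modulus at scale $k^{-1/2}$ in every equivalent norm and leaves the modulus quadratic at larger scales.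
\end{abstract}

\section{Introduction}

Banach spaces are real and infinite-dimensional. For a Banach space $X$ let $\partial B_X$ be its unit sphere and $\operatorname{cof}(X)$ the set of its closed finite-codimensional subspaces. The \emph{modulus of asymptotic uniform convexity} of $X$ is
\[
\overline\delta_X(t)=\inf_{x\in\partial B_X}\ \sup_{E\in\operatorname{cof}(X)}\ \inf_{y\in\partial B_E}\|x+ty\|-1,\qquad t\ge0 .
\]
It measures how much the norm of a unit vector $x$ must grow under a perturbation of size $t$, once finitely many linear conditions, chosen with knowledge of $x$, have been imposed on the perturbation. The space $X$ is \emph{asymptotically uniformly convex} (AUC) if $\overline\delta_X(t)>0$ for all $t>0$, and \emph{$p$-AUC}, for $p\in[1,\infty)$, if there is $K>0$ with $\overline\delta_X(t)\ge Kt^p$ for all $t\in[0,1]$. It is \emph{AUCable} (\emph{$p$-AUCable}) if it is AUC ($p$-AUC) under some equivalent norm. For an equivalent norm $f$ on $X$ we write $\overline\delta_f$ for the modulus of $(X,f)$.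

In $\ell_p$, if $x$ and $y$ are unit vectors supported in $[1,n]$ and $(n,\infty)$ respectively, then $\|x+ty\|=(1+t^p)^{1/p}$. The vectors supported in $(n,\infty)$ form a finite-codimensional subspace that meets every $E\in\operatorname{cof}(\ell_p)$ in a nonzero vector, and finitely supported vectors are dense, so $\overline\delta_{\ell_p}(t)=(1+t^p)^{1/p}-1$. By concavity of $a\mapsto(1+a)^{1/p}$ this is at least $(2^{1/p}-1)t^p$ on $[0,1]$, and $\ell_p$ is $p$-AUC. The same argument gives $\overline\delta_{c_0}(t)=\max(1,t)-1$, so $c_0$ is not AUC. In these examples the modulus either vanishes near $0$ or is of power type. The following question is posed in \cite{Braga}.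

\begin{quote}
\emph{Let $X$ be an AUC space. Is $X$ $p$-AUCable for some $p\in[1,\infty)$?}
\end{quote}

The answer is known to be positive when $X$ is separable and reflexive, and the first candidate for a counterexample fails. If $Y$ is an infinite-dimensional closed subspace of $X$, then $\overline\delta_X\le\overline\delta_Y$, because $E\cap Y\in\operatorname{cof}(Y)$ whenever $E\in\operatorname{cof}(X)$. Hence an $\ell_2$-sum of spaces $\ell_{p_m}$ with $p_m\to\infty$ has $\overline\delta(1)\le\inf_m(2^{1/p_m}-1)=0$ and is not AUC: in $\ell_p$ a bad modulus at small scales comes together with a bad modulus at scale $1$. All this suggests a positive answer. The answer is negative.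

\begin{theorem}\label{thm:A}
There is a separable AUC space that is not $p$-AUCable for any $p\in[1,\infty)$.
\end{theorem}

In fact no rate at all can be guaranteed. Recall that James' space $J$ consists of the real sequences $x=(x(i))$ tending to $0$ whose $2$-variation $\sup\big(\sum_l|x(p_l)-x(p_{l+1})|^2\big)^{1/2}$, the supremum being over all finite sequences $p_1<p_2<\cdots$, is finite. Finitely supported sequences are dense in $J$, and $\dim J^{**}/J=1$ by R.~C.~James' theorem. We write $J^d$ for the direct sum of $d$ copies of $J$.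

\begin{theorem}\label{thm:B}
Let $\omega:(0,1]\to(0,1]$ be any nondecreasing function. There is a separable AUC space $X$ such that for no equivalent norm $f$ on $X$ and no $c>0$ does $\overline\delta_f(t)\ge c\,\omega(t)$ hold for all $t\in(0,1]$. Moreover, $X$ is an $\ell_2$-sum of spaces $X_m$, each of which is $2$-AUC and isomorphic to an $\ell_2$-sum of countably many copies of $J^{k_m-1}\oplus\ell_2$, for integers $k_m\ge2$; in particular $X^{**}$ is separable.
\end{theorem}

Theorem~\ref{thm:A} follows by taking $\omega(t)=e^{-1/t}$: since $\lambda^pe^{-\lambda}\le(p/e)^p$ for $\lambda>0$, we have $Kt^p\ge K(e/p)^pe^{-1/t}$ on $(0,1]$, so a $p$-AUC renorming of $X$ would contradict Theorem~\ref{thm:B}. Thus ``reflexive'' in the known positive result cannot be weakened to ``separable bidual''.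

The proof separates the scales that are tied together in $\ell_p$. For all $N,k\ge2$ we build a $2$-AUC space $X_{N,k}$ whose modulus at scale about $k^{-1/2}$ is at most $1/(N-1)$ in every equivalent norm, while at scales much larger than $k^{-1/2}$ it is bounded below by a multiple of $t^2$ that does not depend on $N$. An $\ell_2$-sum of such spaces with $k\to\infty$ is AUC however fast $N$ grows, and a fast growth of $N$ defeats $\omega$. Section~\ref{sec:trees} finds the configuration of vectors that bounds the modulus from above, Sections~\ref{sec:H} and~\ref{sec:X} build $X_{N,k}$ around it, Section~\ref{sec:main} proves the lower bound, which is the heart of the matter, and Section~\ref{sec:sum} forms the sum.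

\section{Trees of averages bound the modulus}\label{sec:trees}

\begin{lemma}\label{lem:basic}
Let $X$ be a Banach space and $\overline\delta=\overline\delta_X$.
\begin{enumerate}
\item[(i)] $\overline\delta$ is $1$-Lipschitz, nonnegative and nondecreasing, and $\overline\delta(t)/t$ is nondecreasing on $(0,\infty)$.
\item[(ii)] Let $t>0$ and $\gamma\ge0$. If for every $x$ in a dense subset of $\partial B_X$ there is $E\in\operatorname{cof}(X)$ with $\|x+ty\|\ge1+\gamma$ for all $y\in\partial B_E$, then $\overline\delta(t)\ge\gamma$.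
\end{enumerate}
\end{lemma}

\begin{proof}
For unit vectors $x,y$ the function $t\mapsto\|x+ty\|-1$ is $1$-Lipschitz, convex and zero at $0$, so its quotient by $t$ is nondecreasing; the Lipschitz bound and the monotonicity pass to infima and suprema. Taking for $E$ the kernel of a functional that norms $x$ gives $\overline\delta\ge0$, and then $\overline\delta(t)=t\cdot\overline\delta(t)/t$ is nondecreasing. For (ii), if $\|x-x'\|<\eta$ and $E$ works for $x'$, then $\|x+ty\|\ge1+\gamma-\eta$ for all $y\in\partial B_E$.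
\end{proof}

A weakly null sequence comes asymptotically close to every finite-codimensional subspace, so the modulus controls the growth of the norm along it.

\begin{lemma}\label{lem:weak}
Let $f$ be an equivalent norm on $X$, let $0<f(x)\le M$, and let $(y_n)$ be weakly null with $f(y_n)\ge\tau>0$ for all $n$. Then $\liminf_nf(x+y_n)\ge f(x)+M\,\overline\delta_f(\tau/M)$.
\end{lemma}

\begin{proof}
Put $r=f(x)$. As $\tau/r\ge\tau/M$, Lemma~\ref{lem:basic}(i) gives $r\overline\delta_f(\tau/r)\ge M\overline\delta_f(\tau/M)$, so it suffices to show that $\liminf_nf(x+y_n)\ge r+r\overline\delta_f(\tau/r)$. If $\overline\delta_f(\tau/r)=0$, this is the weak lower semicontinuity of $f$. Otherwise take $\tau_1<\tau$ so close to $\tau$ that $\delta_1=\overline\delta_f(\tau_1/r)>0$, take $0<\eta<\delta_1$, and choose $E\in\operatorname{cof}(X)$ with $f(\frac xr+\frac{\tau_1}rv)\ge1+\delta_1-\eta$ for all $v\in E$ with $f(v)=1$. For such $v$ the convex function $\psi(t)=f(\frac xr+tv)$ satisfies $\psi(\tau_1/r)>1=\psi(0)$, hence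 $\psi\ge\psi(\tau_1/r)$ on $[\tau_1/r,\infty)$. Therefore $f(x+v)\ge r(1+\delta_1-\eta)$ for all $v\in E$ with $f(v)\ge\tau_1$. Let $Q$ be a bounded finite-rank projection with kernel $E$. Then $Qy_n\to0$ in norm, $y_n-Qy_n\in E$, and $f(y_n-Qy_n)\ge\tau_1$ for large $n$. Thus $\liminf_nf(x+y_n)\ge r(1+\delta_1-\eta)$. Let $\eta\to0$ and then $\tau_1\to\tau$, using the continuity of $\overline\delta_f$.
\end{proof}

If such steps can be repeated $N$ times inside a ball, the modulus is at most about $1/N$. A norm is convex, so between two steps we may also pass from an average to one of its terms without losing the gain. The steps are indexed by a tree. For $N\ge2$, $k\ge1$ and $[k]=\{1,\dots,k\}$ let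
\[
\mathcal T_i=(\mathbb N\times[k])^i,\qquad\mathcal T=\bigcup_{0\le i\le N}\mathcal T_i,\qquad\mathcal T^\circ=\bigcup_{0\le i<N}\mathcal T_i .
\]
The root is $\emptyset$ and the elements of $\mathcal T_N$ are the leaves. A node $s\in\mathcal T^\circ$ has the set of children $s^+=\{(s,n,j):n\in\mathbb N,\ j\in[k]\}$; we call $n$ the \emph{place} and $j$ the \emph{color} of the child $(s,n,j)$. We write $v\preceq u$ if $v=u$ or $v$ is an ancestor of $u$.

\begin{proposition}\label{prop:tree}
Let $f$ be an equivalent norm on a Banach space $Y$, let $M,\tau>0$, and let $w_u\in Y$, $u\in\mathcal T\setminus\{\emptyset\}$, satisfy $0<f(w_u)\le M$. Suppose that for every $s\in\mathcal T^\circ\setminus\{\emptyset\}$ the sequence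
\[
y_{s,n}=\frac1k\sum_{j=1}^kw_{(s,n,j)}-w_s,\qquad n\in\mathbb N,
\]
is weakly null and $f(y_{s,n})\ge\tau$ for all $n$. Then $\overline\delta_f(\tau/M)\le\frac1{N-1}$.
\end{proposition}

\begin{proof}
Let $\eta<\overline\delta_f(\tau/M)$ and $s\in\mathcal T^\circ\setminus\{\emptyset\}$. By Lemma~\ref{lem:weak} there is $n$ with $f(w_s+y_{s,n})\ge f(w_s)+M\eta$. Since $w_s+y_{s,n}$ is the average of the vectors $w_{(s,n,j)}$, some $j$ satisfies $f(w_{(s,n,j)})\ge f(w_s)+M\eta$. Starting at a node of $\mathcal T_1$ and repeating this $N-1$ times, we reach a leaf $u$ with $M\ge f(w_u)\ge(N-1)M\eta$.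
\end{proof}

The hypotheses survive a renorming, with $M$ and $\tau$ changed by the constant of equivalence; this is why one tree bounds the modulus of all equivalent norms.

\begin{example}\label{ex:c0}
Let $k=1$, let $(\varepsilon_v)$ be the unit basis of $c_0(\mathcal T)$, which is isometric to $c_0$, and let $w_u=\sum_{\emptyset\ne v\preceq u}\varepsilon_v$. Then $y_{s,n}=\varepsilon_{(s,n,1)}$. If $D^{-1}\|\cdot\|\le f\le D\|\cdot\|$, the proposition gives $\overline\delta_f(D^{-2})\le\frac1{N-1}$ for every $N$, so $c_0$ is not AUCable.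
\end{example}

We need such trees with $M\approx1$, with $\tau$ small and $N$ arbitrarily large, in spaces whose modulus at scale $1$ stays bounded below. In our trees children of the same color will be far apart, and only the averages over the colors will be close to the parent. The next remark shows that this rules out reflexivity.

\begin{remark}\label{rem:reflexive}
In Proposition~\ref{prop:tree} suppose in addition that $f(w_{(s,n,j)}-w_{(s,n',j)})\ge t$ for $n\ne n'$ and that $Y$ is reflexive. Then $\overline\delta_f(\frac t{2M})\le\frac1{N-1}$, so the tree spoils the modulus at the large scale $t$ as well. Indeed, along a subsequence $w_{(s,n,j)}\to v_j$ weakly for each $j$, with $f(v_j)\le M$. Then $w_s=\frac1k\sum_jv_j$, so $f(v_j)\ge f(w_s)$ for some $j$, and $f(w_{(s,n,j)}-v_j)\ge t/2$ for all but at most one $n$. Lemma~\ref{lem:weak} with $x=v_j$ gives, for each $\eta<\overline\delta_f(\frac t{2M})$, a child with $f(w_{(s,n,j)})\ge f(w_s)+M\eta$, and we iterate as before.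
\end{remark}

\section{The block space}\label{sec:H}

We first build the increments $e_{n,j}=w_{(s,n,j)}-w_s$ at a single node. They should have norm $1$, their averages over $j$ should be weakly null in $n$ and of size $k^{-1/2}$, and, by Remark~\ref{rem:reflexive}, for fixed $j$ they should have no weakly convergent subsequence.

Fix $k\ge2$. Let $(\varepsilon_j)$ be the unit basis of $\ell_2^k$, let $F=\{d\in\ell_2^k:\sum_jd_j=0\}$, let $\Pi$ be the orthogonal projection onto $F$, and let $f_j=\Pi\varepsilon_j=\varepsilon_j-\frac1k\sum_i\varepsilon_i$. Then $\sum_jf_j=0$, $|f_j|^2=1-\frac1k$, and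
\begin{equation}\label{eq:Pi}
\sum_jd_jf_j=\Pi d,\qquad|d|^2=|\Pi d|^2+\frac1k\Big(\sum_jd_j\Big)^2\qquad(d\in\ell_2^k).
\end{equation}
For a finitely supported sequence $\Delta=(\Delta_n)\in c_{00}(\mathbb N;F)$ put
\[
|\Delta|_J=\sup\Big(\sum_l\Big|\sum_{n\in I_l}\Delta_n\Big|^2\Big)^{1/2},
\]
the supremum being over finite families of disjoint intervals $I_l\subset\mathbb N$. Let $H_0=c_{00}(\mathbb N;F)\oplus c_{00}(\mathbb N)$ with the norm $|(\Delta,c)|^2=|\Delta|_J^2+\|c\|_{\ell_2}^2$, and let $H$ be its completion. Let $P_{\le n}$ and $P_{>n}$ be the coordinate projections, applied to both components, let $\sigma(\Delta,c)=\sum_n\Delta_n\in F$, let $(h_n)$ be the unit basis of $c_{00}(\mathbb N)$, and put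
\[
e_{n,j}=\big(f_j\text{ at place }n,\ k^{-1/2}h_n\big).
\]

\begin{lemma}\label{lem:H}
For $h\in H_0$, $n\in\mathbb N$, $j\in[k]$ and finitely supported real families $(\mu_{nj})$:
\begin{enumerate}
\item[(H1)] $|e_{n,j}|=1$;
\item[(H2)] $|h|^2\ge|P_{\le n}h|^2+|P_{>n}h|^2$;
\item[(H3)] $|\sigma(h)|\le|h|$;
\item[(H4)] $\big|\sum_{n,j}\mu_{nj}e_{n,j}\big|^2\le\sum_j\big(\sum_n|\mu_{nj}|\big)^2+\frac1k\big(\sum_{n,j}|\mu_{nj}|\big)^2$;
\item[(H5)] $\frac1k\sum_je_{n,j}=(0,k^{-1/2}h_n)$.
\end{enumerate}
Moreover, $H$ is isomorphic to $J^{k-1}\oplus\ell_2$.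
\end{lemma}

\begin{proof}
(H1) is $(1-\frac1k)+\frac1k=1$, and (H5) is $\sum_jf_j=0$. For (H2), a family of intervals for $P_{\le n}\Delta$ may be taken inside $[1,n]$ and one for $P_{>n}\Delta$ inside $(n,\infty)$; their union is a family for $\Delta$. For (H3) use one interval that contains the support. For (H4), by \eqref{eq:Pi} the sum of the first component over an interval $I$ is $\Pi\big((\sum_{n\in I}\mu_{nj})_j\big)$, so for disjoint intervals
\[
\sum_l\Big|\Pi\Big(\big(\textstyle\sum_{n\in I_l}\mu_{nj}\big)_j\Big)\Big|^2\le\sum_j\sum_l\Big(\sum_{n\in I_l}\mu_{nj}\Big)^2\le\sum_j\Big(\sum_n|\mu_{nj}|\Big)^2,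
\]
and the second component has squared norm $\frac1k\sum_n(\sum_j\mu_{nj})^2\le\frac1k(\sum_{n,j}|\mu_{nj}|)^2$.

The map $\Delta\mapsto x$, $x(i)=\sum_{n\ge i}\Delta_n$, is a linear bijection of $c_{00}(\mathbb N;F)$ onto itself, and $\sum_{p\le n<q}\Delta_n=x(p)-x(q)$. Since filling the gaps between disjoint intervals only adds terms, $|\Delta|_J$ is the $2$-variation of the $F$-valued sequence $x$. If $x^1,\dots,x^{k-1}$ are the coordinates of $x$ in an orthonormal basis of $F$, then $\max_i\|x^i\|_J^2\le|\Delta|_J^2\le\sum_i\|x^i\|_J^2$. As finitely supported sequences are dense in $J$, the completion of the first component is isomorphic to $J^{k-1}$.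
\end{proof}

By (H2) and (H3) the maps $P_{\le n}$, $P_{>n}$, $\sigma$ extend to $H$, and $P_{\le n}h\to h$ for $h\in H$. For $n\ne n'$ we have $|e_{n,j}-e_{n',j}|^2=2(1-\frac1k)+\frac2k=2$. A weak limit of a subsequence of $(e_{n,j})_n$ would be annihilated by every $P_{\le n}$, hence be $0$, whereas $\sigma(e_{n,j})=f_j\ne0$. So no such limit exists, as required.

The purpose of $H$ is the following estimate. Think of coefficients as masses, positive or negative, placed on the vectors $e_{n,j}$. If the mass is almost of one sign and $\sigma$ is small, then the mass is spread almost evenly over the $k$ colors, and the resulting vector is small.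

\begin{lemma}\label{lem:balance}
Let $\mu^\pm_{nj}\ge0$ be finitely supported, and put $q=\sum_{n,j}(\mu^+_{nj}-\mu^-_{nj})e_{n,j}$, $\nu_{nj}=\mu^+_{nj}+\mu^-_{nj}$, $a^\pm=\sum_{n,j}\mu^\pm_{nj}$, $a=a^++a^-$ and $\kappa=\min(a^+,a^-)$. Then
\begin{gather}
|q|\le|\sigma(q)|+2\kappa+\frac{2a}{\sqrt k},\label{eq:bal1}\\
|q|^2+\sum_{n,j}\nu_{nj}^2\le4|\sigma(q)|^2+16\kappa^2+\frac5ka^2.\label{eq:bal2}
\end{gather}
\end{lemma}

\begin{proof}
Exchanging the signs if necessary, assume $\kappa=a^-$. Put $a_j^\pm=\sum_n\mu^\pm_{nj}$, $a_j=a_j^++a_j^-$, $d_j=a_j^+-a_j^-$ and $A=(\sum_ja_j^2)^{1/2}$. By \eqref{eq:Pi}, $\sigma(q)=\Pi d$, and $|\sum_jd_j|\le a$, so $|d|^2\le|\sigma(q)|^2+\frac1ka^2$. From $a_j=d_j+2a_j^-$ we get $A\le|d|+2(\sum_j(a_j^-)^2)^{1/2}\le|d|+2\kappa$. By (H4), $|q|^2\le A^2+\frac1ka^2$, and $\sum_{n,j}\nu_{nj}^2\le\sum_j(\sum_n\nu_{nj})^2=A^2$. Now \eqref{eq:bal1} follows from $|q|\le A+a/\sqrt k$ and $|d|\le|\sigma(q)|+a/\sqrt k$, and \eqref{eq:bal2} follows from $A^2\le2|d|^2+8\kappa^2\le2|\sigma(q)|^2+\frac2ka^2+8\kappa^2$.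
\end{proof}

\begin{remark}
Neither $\ell_2$ nor $\ell_1$ can replace James' norm. With $(\sum_n|\Delta_n|^2)^{1/2}$ the map $\sigma$ is unbounded: place $f_1/m$ at $m$ places. With $\sum_n|\Delta_n|$ the estimate \eqref{eq:bal1} fails for large $k$: the vector $q=\frac1k\sum_je_{j,j}$ has $\sigma(q)=0$, $\kappa=0$, $a=1$, and norm at least $(1-\frac1k)^{1/2}$.
\end{remark}

\section{The tree space}\label{sec:X}

Fix $N,k\ge2$. Put a copy of $H_0$ at every node that has children: let $X^0$ be the space of finitely supported families $z=(z_s)_{s\in\mathcal T^\circ}$ of \emph{blocks} $z_s\in H_0$, with $|z|_0=(\sum_s|z_s|^2)^{1/2}$. For $u=(s,n,j)$ write $e_u=e_{n,j}$. For $u\in\mathcal T$ let $w_u\in X^0$ have the block $e_v$ at the parent of $v$ for each $v$ with $\emptyset\ne v\preceq u$, and zero blocks elsewhere. By (H5), the vector $y_{s,n}=\frac1k\sum_jw_{(s,n,j)}-w_s$ has the single nonzero block $(0,k^{-1/2}h_n)$, at $s$.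

In the norm $|\cdot|_0$ the tree is not bounded independently of $N$, since $|w_u|_0=\sqrt i$ for $u\in\mathcal T_i$. We enlarge the unit ball so that it contains every $w_u$, and we give up as little convexity as possible. The new norm is the cost of a flow. Mass of either sign flows from parents to children; an amount $\mu_u^\pm$ arriving at $u$ contributes $\pm\mu_u^\pm e_u$ to the block of the parent at no cost and can be passed on to the children of $u$; additional mass $\beta_s^\pm$ can be bought at any node $s$; whatever the flow does not produce is a remainder $r$, paid for in the norm of $H_0$.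

\begin{definition}
A \emph{representation} of $z\in X^0$ is a family $R=(\mu^\pm,\beta^\pm,r)$ with $\mu^\pm,\beta^\pm:\mathcal T\to[0,\infty)$ finitely supported, $r\in X^0$, $\mu^\pm_\emptyset=0$, and, for all $s\in\mathcal T^\circ$,
\begin{equation}\label{eq:cap}
\sum_{u\in s^+}\mu_u^\pm\le\mu_s^\pm+\beta_s^\pm\quad\text{for each sign},\qquad z_s=r_s+\sum_{u\in s^+}(\mu_u^+-\mu_u^-)e_u .
\end{equation}
The inequalities are the \emph{capacity constraints}. Write $\mu=\mu^+-\mu^-$, $\nu=\mu^++\mu^-$, $\beta=\beta^++\beta^-$. The \emph{cost} at a node is defined from the leaves to the root: $\rho_s=\beta_s$ for $s\in\mathcal T_N$, and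
\[
\rho_s=\beta_s+\Big(|r_s|^2+\sum_{u\in s^+}\rho_u^2\Big)^{1/2}\qquad(s\in\mathcal T^\circ).
\]
Put $\|z\|=\inf_R\rho_\emptyset(R)$, the infimum being over all representations of $z$.
\end{definition}

Representations can be added and multiplied by positive scalars, and exchanging the signs and replacing $r$ by $-r$ gives a representation of $-z$ of the same cost. Each $\rho_s$ is positively homogeneous in $R$, and subadditive by Minkowski's inequality and induction from the leaves. So $\|\cdot\|$ is a seminorm, and the representation with $r=z$ and no mass gives $\|z\|\le|z|_0$. Lower bounds come from the quantity $\nu_s+\rho_s$, the mass received at $s$ plus the cost at $s$.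

\begin{lemma}\label{lem:pi}
Let $R$ be a representation of $z$ and $\pi_s=\nu_s+\rho_s$. For $s\in\mathcal T^\circ$ and $A\subset s^+$,
\begin{equation}\label{eq:pi}
\Big(\sum_{u\in s^+\setminus A}\nu_u\Big)^2+\sum_{u\in A}\pi_u^2\le\pi_s^2,\qquad|z_s|\le\pi_s .
\end{equation}
Moreover $\sum_{s\in\mathcal T_i}\pi_s^2\le\rho_\emptyset^2$ for each $i\le N$. Consequently, for all $z\in X^0$ and $s\in\mathcal T^\circ$,
\begin{equation}\label{eq:equiv}
|z_s|\le\|z\|\le|z|_0\le\sqrt N\,\|z\| .
\end{equation}
\end{lemma}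

\begin{proof}
Adding the two capacity constraints gives $\sum_{u\in s^+}\nu_u\le\nu_s+\beta_s$. With $a=\sum_{u\in s^+\setminus A}\nu_u$, Minkowski's inequality gives
\[
\Big(a^2+\sum_{u\in A}(\nu_u+\rho_u)^2\Big)^{1/2}\le\Big(a^2+\sum_{u\in A}\nu_u^2\Big)^{1/2}+\Big(\sum_{u\in A}\rho_u^2\Big)^{1/2}\le(\nu_s+\beta_s)+(\rho_s-\beta_s)=\pi_s .
\]
By (H1), $|z_s|\le|r_s|+\sum_{u\in s^+}\nu_u\le(\rho_s-\beta_s)+(\nu_s+\beta_s)=\pi_s$. Taking $A=s^+$ shows that $\sum_{s\in\mathcal T_i}\pi_s^2$ does not increase with $i$, and $\pi_\emptyset=\rho_\emptyset$. Hence $\sum_{s\in\mathcal T_i}|z_s|^2\le\|z\|^2$ for each of the $N$ levels $i=0,\dots,N-1$.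
\end{proof}

Thus $\|\cdot\|$ is a norm equivalent to $|\cdot|_0$, and $\|z\|=|z_s|$ if $z_s$ is the only nonzero block of $z$. For $u\ne\emptyset$ the representation with $\beta_\emptyset^+=1$, $\mu_v^+=1$ for $\emptyset\ne v\preceq u$, and all else zero has cost $1$, and $w_u$ has a block of norm $1$. Therefore
\begin{equation}\label{eq:wy}
\|w_u\|=1\quad(u\ne\emptyset),\qquad\|y_{s,n}\|=k^{-1/2}.
\end{equation}
The sequence $(y_{s,n})_n$ is weakly null, being the image of $k^{-1/2}h_n$ under the bounded map from $\ell_2$ that sends $h$ to the vector with the single block $(0,h)$ at $s$.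

On the completion, $\|\cdot\|$ is not AUC: for $s\ne\emptyset$ we have $\|w_s+y_{s,n}\|\le1=\|w_s\|$, so Lemma~\ref{lem:weak} gives $\overline\delta_{\|\cdot\|}(k^{-1/2})=0$. A small multiple of $|\cdot|_0$ repairs this. Put
\[
\|z\|_+^2=\|z\|^2+\frac1N|z|_0^2,\qquad\text{so that}\qquad\|z\|\le\|z\|_+\le\sqrt2\,\|z\|,
\]
and let $X_{N,k}$ be the completion of $(X^0,\|\cdot\|_+)$. The norms $\|\cdot\|$ and $|\cdot|_0$ extend to equivalent norms on $X_{N,k}$, which is therefore isomorphic to the $\ell_2$-sum of copies of $H$ indexed by $\mathcal T^\circ$.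

\begin{proposition}\label{prop:bad}
Let $Y$ be a Banach space containing $X_{N,k}$ isometrically, and let $f$ be a norm on $Y$ with $D^{-1}\|\cdot\|_Y\le f\le D\|\cdot\|_Y$. Then $\overline\delta_f\big(\frac1{\sqrt2D^2\sqrt k}\big)\le\frac1{N-1}$.
\end{proposition}

\begin{proof}
By \eqref{eq:wy}, $0<f(w_u)\le\sqrt2D$ and $f(y_{s,n})\ge\frac1{D\sqrt k}$, and $(y_{s,n})_n$ is weakly null in $Y$. Apply Proposition~\ref{prop:tree}.
\end{proof}

The perturbations $y_{s,n}$ of $w_s$ are invisible to $\|\cdot\|$. We must show that perturbations much larger than $k^{-1/2}$ are not, once they lie in a suitable finite-codimensional subspace. The mechanism appears already on two levels.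

\begin{example}\label{ex:two}
Let $s\in\mathcal T_1$, and let $y\in X^0$ have a single nonzero block $y_s$, at $s$, with $\sigma(y_s)=0$. We claim that
\[
\|y\|\le3\big(\|w_s+y\|^2-1\big)^{1/2}+2k^{-1/2}\|w_s+y\| .
\]
Let $R$ be a representation of $w_s+y$ and $\rho=\rho_\emptyset$. The block at the root is $e_s=r_\emptyset+\sum_{u\in\mathcal T_1}\mu_ue_u$. Apply a functional of norm one on $H_0$ with value $1$ at $e_s$; as $\mu_s=\nu_s-2\mu_s^-$, we get $1\le|r_\emptyset|+\sum_{u\in\mathcal T_1}\nu_u-2\mu_s^-\le|r_\emptyset|+\beta_\emptyset-2\mu_s^-$. Since $(\beta+\sqrt{a^2+b^2})^2\ge(\beta+a)^2+b^2$ for $\beta,a,b\ge0$,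
\[
\rho^2\ge(\beta_\emptyset+|r_\emptyset|)^2+\rho_s^2\ge1+(2\mu_s^-)^2+(\beta_s+|r_s|)^2 .
\]
So $2\mu_s^-$ and $\beta_s+|r_s|$ are at most $\sqrt G$, where $G=\rho^2-1$. The block at $s$ is $y_s=r_s+q$ with $q=\sum_{u\in s^+}\mu_ue_u$. Here $|\sigma(q)|=|\sigma(r_s)|\le|r_s|$, the negative mass in $q$ is at most $\mu_s^-+\beta_s$, and the total mass is at most $\pi_s\le\rho$ by Lemma~\ref{lem:pi}. By \eqref{eq:bal1},
\[
\|y\|=|y_s|\le2|r_s|+2\mu_s^-+2\beta_s+2\rho k^{-1/2}\le3\sqrt G+2\rho k^{-1/2},
\]
and we take the infimum over $R$. In words: the positive mass that produces $w_s$ can be reused below $s$ for free, but it yields only a vector of size $k^{-1/2}$; remainders and negative mass yield more, and they raise the cost.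
\end{example}

\begin{remark}\label{rem:design}
Three features are needed. \emph{The condition on $\sigma$}: if $y$ has the single block $e_{n,j}$ at $s$, then $\|y\|=1$ and $w_s+y=w_{(s,n,j)}$ has norm $1$. \emph{Separate capacities for the two signs}: if mass could change sign at a node, the block $\frac12(e_{n,j}-e_{n',j})$, which has norm $1/\sqrt2$ and $\sigma=0$, could be added to $w_s$ at $s$ for free. \emph{Purchases at every node}: let $s\in\mathcal T_1$, let $u_j$ be a leaf with $(s,n,j)\preceq u_j$, and $y=\frac1k\sum_jw_{u_j}-w_s$. Then $\|w_s+y\|\le1$, so $\|y\|$ has to be small although $|y|_0^2=(N-1)/k$. Taking $r_s=y_s$ and buying the mass $\frac1k$ at each node $(s,n,j)$ gives $\|y\|^2\le\frac1k+k\cdot\frac1{k^2}=\frac2k$.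
\end{remark}

\section{The main inequality}\label{sec:main}

For $n_0\in\mathbb N$ let $\mathcal S=\bigcup_{i\le N}([n_0]\times[k])^i$ be the finite subtree of nodes all of whose places are at most $n_0$, and let $\mathcal S^\circ=\mathcal S\cap\mathcal T^\circ$. We say that $x\in X^0$ \emph{lives on $n_0$} if $x_s=0$ for $s\notin\mathcal S^\circ$ and $P_{>n_0}x_s=0$ for $s\in\mathcal S^\circ$; every $x\in X^0$ lives on some $n_0$. Let
\[
E_{n_0}=\{y\in X_{N,k}:\ P_{\le n_0}y_s=0\text{ and }\sigma(y_s)=0\text{ for all }s\in\mathcal S^\circ\}.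
\]
This is the kernel of a finite-rank linear map $T$, continuous by (H2), (H3) and \eqref{eq:equiv}, so $E_{n_0}\in\operatorname{cof}(X_{N,k})$. Also $E_{n_0}\cap X^0$ is dense in $E_{n_0}$: the subspace $T(X^0)$ is dense in the finite-dimensional range of $T$, hence equal to it, so there is a linear map $L$ from the range into $X^0$ with $TL=\mathrm{id}$; if $X^0\ni z_i\to y\in E_{n_0}$, then $z_i-LTz_i\in E_{n_0}\cap X^0$ and $z_i-LTz_i\to y$.

\begin{proposition}\label{prop:main}
If $x\in X^0$ lives on $n_0$ and $y\in E_{n_0}$, then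
\[
\Big(1+\frac5{32k}\Big)\|x+y\|^2\ge\|x\|^2+\frac1{64}\|y\|^2,\qquad|x+y|_0^2\ge|x|_0^2+|y|_0^2 .
\]
\end{proposition}

The constants do not depend on $N$. The loss $\frac5{32k}$ accounts for the invisible perturbations: $x=w_s$, $y=y_{s,n}$ shows that a loss of order $1/k$ cannot be avoided.

\begin{proof}
By density and continuity we may assume $y\in X^0$. Put $z=x+y$. For $s\in\mathcal S^\circ$ we have $x_s=P_{\le n_0}z_s$ and $y_s=P_{>n_0}z_s$, and for $s\notin\mathcal S^\circ$ we have $x_s=0$; so the second inequality follows from (H2).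

For the first, let $R$ be a representation of $z$ and $\rho=\rho_\emptyset(R)$. Split the children of $s\in\mathcal S^\circ$ into the inner ones, $s^{\mathrm{in}}=s^+\cap\mathcal S$ (place $\le n_0$), and the outer ones, $s^{\mathrm{out}}=s^+\setminus\mathcal S$ (place $>n_0$). Applying $P_{\le n_0}$ and $P_{>n_0}$ to \eqref{eq:cap} gives
\begin{equation}\label{eq:split}
x_s=P_{\le n_0}r_s+\sum_{u\in s^{\mathrm{in}}}\mu_ue_u,\qquad y_s=P_{>n_0}r_s+q_s,\quad q_s=\sum_{u\in s^{\mathrm{out}}}\mu_ue_u\qquad(s\in\mathcal S^\circ).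
\end{equation}
For $s\in\mathcal S^\circ$ put
\[
g_s^2=|P_{>n_0}r_s|^2+\sum_{u\in s^{\mathrm{out}}}\rho_u^2,\qquad a_s^\pm=\sum_{u\in s^{\mathrm{out}}}\mu_u^\pm,\qquad a_s=a_s^++a_s^-,\qquad\kappa_s=\min(a_s^+,a_s^-).
\]
Here $g_s$ is the cost that $R$ pays outside $\mathcal S$ at $s$, $a_s$ is the mass that leaves $\mathcal S$ at $s$, and $\kappa_s$ is the part of it that is matched by mass of the opposite sign. We build from $R$ a representation of $x$ that saves $\sum_s(g_s^2+\frac12\kappa_s^2)$ in the squared cost, and a representation of $y$ whose squared cost is bounded in terms of $g_s^2$, $\kappa_s^2$ and $a_s^2/k$.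

\medskip\noindent\textbf{Step 1: a cheaper representation $R'$ of $x$.}
Restricting $R$ to $\mathcal S$ saves the terms $g_s^2$. It does not save anything for $\kappa_s$, because that mass may have been bought far from $s$, at ancestors that also serve other branches. But $x$ does not need it: equal amounts of positive and negative mass can be removed along a path without changing $\mu=\mu^+-\mu^-$. So we send the surplus toward the root and cancel it against purchases. At a node $s$ let $\tau_s$ be the surplus collected, $b_s$ the part canceled at $s$, and $\tau'_s$ the part passed to the parent: $b_s=\tau'_s=0$ for leaves $s\in\mathcal S$, and for $s\in\mathcal S^\circ$, recursively from the leaves,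
\[
\tau_s=\kappa_s+\sum_{u\in s^{\mathrm{in}}}\tau'_u,\qquad b_s=\min\big(\tau_s,\max(\beta_s^+,\beta_s^-)\big),\qquad\tau'_s=\tau_s-b_s .
\]
We have $\tau'_s\le\mu_s^\pm$ for both signs. This holds at leaves, and for $s\in\mathcal S^\circ$ induction gives
\[
\mu_s^\pm+\beta_s^\pm\ge a_s^\pm+\sum_{u\in s^{\mathrm{in}}}\mu_u^\pm\ge\kappa_s+\sum_{u\in s^{\mathrm{in}}}\tau'_u=\tau_s ,
\]
so $\mu_s^\pm\ge\max\big(0,\tau_s-\max(\beta_s^+,\beta_s^-)\big)=\tau'_s$. In particular $\tau'_\emptyset=0$: the whole surplus is canceled.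

Define $R'$ as follows. For $s\in\mathcal S$ let $\mu'^\pm_s=\mu^\pm_s-\tau'_s\ge0$, and obtain $\beta'^\pm_s$ from $\beta^\pm_s$ by subtracting $b_s$ from the larger of the two (from one of them if they are equal); then $\beta'^\pm_s\ge\max(0,\beta_s^\pm-b_s)$ and $\beta'_s=\beta_s-b_s$. Let $r'_s=P_{\le n_0}r_s$ for $s\in\mathcal S^\circ$, and let everything vanish off $\mathcal S$. The capacity constraints hold, since for $s\in\mathcal S^\circ$
\[
\sum_{u\in s^{\mathrm{in}}}\mu'^\pm_u\le\mu_s^\pm+\beta_s^\pm-a_s^\pm-\sum_{u\in s^{\mathrm{in}}}\tau'_u\le\mu_s^\pm+\beta_s^\pm-\tau_s=\mu'^\pm_s+\beta^\pm_s-b_s\le\mu'^\pm_s+\beta'^\pm_s .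
\]
As $\mu'^+-\mu'^-=\mu$ on $\mathcal S$, \eqref{eq:split} shows that $R'$ represents $x$. Let $\rho'_s=\rho_s(R')$ and $\mathcal S^\circ_s=\{v\in\mathcal S^\circ:v\succeq s\}$. This set is empty for a leaf, and for $s\in\mathcal S^\circ$ it is the disjoint union of $\{s\}$ and the sets $\mathcal S^\circ_u$, $u\in s^{\mathrm{in}}$.

\smallskip\noindent\emph{Claim A.} For $s\in\mathcal S$: $\ \rho_s^2-\rho_s'^2\ge\sum_{v\in\mathcal S^\circ_s}(g_v^2+b_v\rho_v)$.

At a leaf both sides vanish. For $s\in\mathcal S^\circ$ let $B=|r_s|^2+\sum_{u\in s^+}\rho_u^2$ and $B'=|r'_s|^2+\sum_{u\in s^{\mathrm{in}}}\rho_u'^2$. By (H2) and induction, $B-B'\ge g_s^2+\sum_{u\in s^{\mathrm{in}}}(\rho_u^2-\rho_u'^2)\ge0$. With $\beta=\beta_s\ge b=b_s$,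
\begin{align*}
(\beta+\sqrt B)^2-(\beta-b+\sqrt B)^2&=b(2\beta-b+2\sqrt B)\ge b\rho_s,\\
(\beta-b+\sqrt B)^2-(\beta-b+\sqrt{B'})^2&=B-B'+2(\beta-b)(\sqrt B-\sqrt{B'})\ge B-B'.
\end{align*}
The sum of the left sides is $\rho_s^2-\rho_s'^2$, and the claim follows by induction.

It remains to compare the savings $b_v\rho_v$ with $\kappa_v^2$. Consider one surplus $\kappa$, canceled in pieces $b_1,b_2,\dots$ at successive nodes $v_1,v_2,\dots$ on the way to the root. The definition of the cost gives $\rho_s\ge\beta_s+\rho_u$ for $u\in s^+$, so $\rho_{v_i}\ge b_1+\dots+b_i$ and $\sum_ib_i\rho_{v_i}\ge\frac12(\sum_ib_i)^2=\frac12\kappa^2$. On a tree the surpluses merge, and the induction must carry a credit $\tau'_s\rho_s+\frac12\tau_s'^2$ for the saving that the surplus leaving $s$ will produce later.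

\smallskip\noindent\emph{Claim B.} For $s\in\mathcal S$: $\ \sum_{v\in\mathcal S^\circ_s}b_v\rho_v+\tau'_s\rho_s+\frac12\tau_s'^2\ge\frac12\sum_{v\in\mathcal S^\circ_s}\kappa_v^2$.

At a leaf both sides vanish. Let $s\in\mathcal S^\circ$, and let $u$ run over $s^{\mathrm{in}}$. By induction $\sum_{v\in\mathcal S^\circ_u}b_v\rho_v\ge\frac12\sum_{v\in\mathcal S^\circ_u}\kappa_v^2-\tau'_u\rho_u-\frac12\tau_u'^2$. Since $b_s+\tau'_s=\tau_s$, it suffices to prove
\[
\tau_s\rho_s-\sum_u\tau'_u\rho_u+\tfrac12\tau_s'^2\ \ge\ \tfrac12\kappa_s^2+\tfrac12\sum_u\tau_u'^2 .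
\]
From $\rho_s\ge\beta_s$ and $\rho_s\ge\beta_s+\rho_u$ we get $\tau_s\rho_s=\kappa_s\rho_s+\sum_u\tau'_u\rho_s\ge\beta_s\tau_s+\sum_u\tau'_u\rho_u$. So the left side is at least $b_s\tau_s+\frac12(\tau_s-b_s)^2=\frac12\tau_s^2+\frac12b_s^2$, and $\tau_s^2\ge\kappa_s^2+\sum_u\tau_u'^2$ because $\tau_s$ is the sum of these nonnegative terms.

At the root the credit vanishes, so Claims A and B give
\begin{equation}\label{eq:G}
G:=\rho^2-\rho_\emptyset'^2\ge\sum_{s\in\mathcal S^\circ}\big(g_s^2+\tfrac12\kappa_s^2\big),\qquad\|x\|^2\le\rho^2-G .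
\end{equation}

\medskip\noindent\textbf{Step 2: $\sum_{s\in\mathcal S^\circ}a_s^2\le\rho^2$.}
The unmatched mass saves nothing, and we need a bound for it that does not grow with the height of the tree. By \eqref{eq:pi} with $A=s^{\mathrm{in}}$ we have $a_s^2+\sum_{u\in s^{\mathrm{in}}}\pi_u^2\le\pi_s^2$ for $s\in\mathcal S^\circ$. Induction from the leaves gives $\sum_{v\in\mathcal S^\circ_s}a_v^2\le\pi_s^2$ for $s\in\mathcal S$, and $\pi_\emptyset=\rho$.

\medskip\noindent\textbf{Step 3: a representation $R''$ of $y$.}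
Every node outside $\mathcal S$ is equal to, or a descendant of, exactly one outer child $u\in s^{\mathrm{out}}$, $s\in\mathcal S^\circ$. We keep $R$ on the subtrees below the outer children and buy at each outer child the mass that it used to receive, as in Remark~\ref{rem:design}. Precisely: on $\mathcal S$ let $\mu''^\pm=\beta''^\pm=0$, and $r''_s=y_s$ for $s\in\mathcal S^\circ$; at an outer child $u$ let $\mu''^\pm_u=0$ and $\beta''^\pm_u=\beta^\pm_u+\mu^\pm_u$; at all other nodes keep $\mu^\pm,\beta^\pm$; and let $r''_v=r_v$ for $v\in\mathcal T^\circ\setminus\mathcal S$. At $s\in\mathcal S^\circ$ the children carry no mass, so the capacity constraints read $0\le0$ and the block is $y_s$. At $v\in\mathcal T^\circ\setminus\mathcal S$ both sides of the constraints are those of $R$, and the block is $z_v=y_v$. So $R''$ represents $y$. Its cost at an outer child $u$ is $\rho_u+\nu_u$, and nothing is bought on $\mathcal S$, so by \eqref{eq:split} and $(a+b)^2\le2a^2+2b^2$,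
\[
\|y\|^2\le\sum_{s\in\mathcal S^\circ}\Big(|y_s|^2+\sum_{u\in s^{\mathrm{out}}}(\rho_u+\nu_u)^2\Big)\le\sum_{s\in\mathcal S^\circ}\Big(2g_s^2+2|q_s|^2+2\sum_{u\in s^{\mathrm{out}}}\nu_u^2\Big).
\]
Now we use $\sigma(y_s)=0$: by \eqref{eq:split} and (H3), $|\sigma(q_s)|=|\sigma(P_{>n_0}r_s)|\le g_s$. Hence \eqref{eq:bal2} gives $|q_s|^2+\sum_{u\in s^{\mathrm{out}}}\nu_u^2\le4g_s^2+16\kappa_s^2+\frac5ka_s^2$, and by \eqref{eq:G} and Step 2,
\[
\|y\|^2\le\sum_{s\in\mathcal S^\circ}\Big(10g_s^2+32\kappa_s^2+\frac{10}ka_s^2\Big)\le64\,G+\frac{10}k\rho^2 .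
\]
With \eqref{eq:G} this yields $\|x\|^2\le\rho^2-G\le(1+\frac{10}{64k})\rho^2-\frac1{64}\|y\|^2$. Take the infimum over $R$.
\end{proof}

For the norm of $X_{N,k}$ we obtain two estimates: one valid at all scales, with a constant that depends on $N$, and one independent of $N$, useful at large scales.

\begin{corollary}\label{cor:ab}
Let $\theta=\frac5{32k}$. For every $x\in X^0$ there is $E\in\operatorname{cof}(X_{N,k})$ such that for all $y\in E$
\[
\text{\rm(a) }\ \|x+y\|_+^2\ge\|x\|_+^2+\frac1{2N}\|y\|_+^2,\qquad\text{\rm(b) }\ \|x+y\|_+^2\ge(1-\theta)\Big(\|x\|_+^2+\frac1{128}\|y\|_+^2\Big).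
\]
In particular $X_{N,k}$ is $2$-AUC.
\end{corollary}

\begin{proof}
Let $x$ live on $n_0$, let $\varphi$ be a functional that norms $x$ for $\|\cdot\|$, and let $E=E_{n_0}\cap\ker\varphi$. For $y\in E$ we have $\|x+y\|\ge\|x\|$, so Proposition~\ref{prop:main} gives $\|x+y\|_+^2\ge\|x\|^2+\frac1N(|x|_0^2+|y|_0^2)=\|x\|_+^2+\frac1N|y|_0^2$, and $|y|_0^2\ge\|y\|^2\ge\frac12\|y\|_+^2$. This is (a). Also $(1+\theta)\|x+y\|_+^2\ge\|x\|^2+\frac1{64}\|y\|^2+\frac1N|x|_0^2\ge\|x\|_+^2+\frac1{128}\|y\|_+^2$, and $\frac1{1+\theta}\ge1-\theta$. This is (b). By (a) and Lemma~\ref{lem:basic}(ii), $\overline\delta_{X_{N,k}}(t)\ge(1+\frac{t^2}{2N})^{1/2}-1\ge\frac{t^2}{6N}$ for $t\in[0,1]$, since $\sqrt{1+a}-1=a/(\sqrt{1+a}+1)\ge a/3$ for $0\le a\le1$.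
\end{proof}

For $160/k\le t^2\le1$ we have $\theta\le t^2/1024$, and (b) gives $\overline\delta_{X_{N,k}}(t)\ge(1+\frac{t^2}{256})^{1/2}-1$ for every $N$. Together with Proposition~\ref{prop:bad} this is the separation of scales announced in the introduction.

\section{Proof of Theorem~\ref{thm:B}}\label{sec:sum}

Let $k_m=m+1$, choose $N_m\ge2$ with
\[
\frac1{N_m-1}<\frac1m\,\omega\Big(\frac1{m\sqrt{k_m}}\Big),
\]
and let $X_m=X_{N_m,k_m}$ and $X=\big(\bigoplus_{m\ge1}X_m\big)_{\ell_2}$, with norm $\|x\|_X^2=\sum_m\|x_m\|_+^2$. The space $X$ is separable. Let $X_m^0$ denote the dense subspace $X^0$ of $X_m$.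

\medskip\noindent\textbf{$X$ is AUC.} Since $\overline\delta_X$ is nondecreasing, it suffices to treat $t\in(0,1]$. At the scale $t$ all but finitely many summands are covered by estimate (b) of Corollary~\ref{cor:ab}, uniformly because (b) does not involve $N_m$; the others are covered by (a). Choose $m_0\ge1$ with $\theta_m=\frac5{32k_m}\le\frac{t^2}{1024}$ for $m>m_0$, and put $c_0=\min_{m\le m_0}\frac1{2N_m}$ and $\gamma=\min(\frac{c_0t^2}2,\frac{t^2}{1024})>0$. Let $\|x\|_X=1$, where $x$ has finitely many nonzero coordinates $x_m\in X_m^0$; such $x$ are dense in $\partial B_X$. If $x_m\ne0$ let $E_m$ be given by Corollary~\ref{cor:ab}, and if $x_m=0$ let $E_m=X_m$, in which case (a) and (b) hold because their coefficients are at most $1$. Then $E=\{y\in X:y_m\in E_m\text{ for all }m\}\in\operatorname{cof}(X)$. Let $y\in E$ with $\|y\|_X=t$.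

If $\sum_{m\le m_0}\|y_m\|_+^2\ge t^2/2$, then (a), summed over all $m$, gives $\|x+y\|_X^2\ge1+c_0t^2/2$. Otherwise $\sum_{m>m_0}\|y_m\|_+^2\ge t^2/2$. With $S=\sum_{m>m_0}\|x_m\|_+^2\le1$, estimate (b) gives
\[
\sum_{m>m_0}\|x_m+y_m\|_+^2\ge\Big(1-\frac{t^2}{1024}\Big)\Big(S+\frac{t^2}{256}\Big)\ge S-\frac{t^2}{1024}+\frac{t^2}{512}=S+\frac{t^2}{1024},
\]
and (a) gives $\|x_m+y_m\|_+\ge\|x_m\|_+$ for $m\le m_0$, so $\|x+y\|_X^2\ge1+\frac{t^2}{1024}$. In both cases $\|x+y\|_X\ge\sqrt{1+\gamma}$ with $\gamma$ independent of $x$, and Lemma~\ref{lem:basic}(ii) gives $\overline\delta_X(t)\ge\sqrt{1+\gamma}-1>0$.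

\medskip\noindent\textbf{No equivalent norm satisfies $\overline\delta_f\ge c\,\omega$.} Let $D^{-1}\|\cdot\|_X\le f\le D\|\cdot\|_X$ with $D\ge1$, and let $c>0$. Take $m\ge\max(\sqrt2D^2,1/c)$ and $t_m=\frac1{\sqrt2D^2\sqrt{k_m}}$, so that $\frac1{m\sqrt{k_m}}\le t_m\le1$. By Proposition~\ref{prop:bad} and the monotonicity of $\omega$,
\[
\overline\delta_f(t_m)\le\frac1{N_m-1}<\frac1m\,\omega\Big(\frac1{m\sqrt{k_m}}\Big)\le c\,\omega(t_m).
\]

\medskip\noindent\textbf{Structure of $X$.} Each $X_m$ is $2$-AUC by Corollary~\ref{cor:ab}. By \eqref{eq:equiv} and Lemma~\ref{lem:H} it is isomorphic to an $\ell_2$-sum of countably many copies of $J^{k_m-1}\oplus\ell_2$. Since $J$ is separable and $\dim J^{**}/J=1$, the space $J^{**}$ is separable. The dual of an $\ell_2$-sum of Banach spaces is the $\ell_2$-sum of their duals, so each $X_m^{**}$ is separable, and so is $X^{**}=\big(\bigoplus_mX_m^{**}\big)_{\ell_2}$. This completes the proof of Theorem~\ref{thm:B}. \qed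

\begin{thebibliography}{1}

\bibitem{Braga}
Bruno de Mendon\c{c}a Braga,
\emph{Nonlinear weakly sequentially continuous embeddings between Banach spaces},
arXiv:1710.07852 (2017).

\end{thebibliography}
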